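\title{Lattice universal varieties of monoids}

\begin{abstract}
A variety is lattice universal if the lattice of equivalence relations on a countably infinite set is anti-isomorphic to an interval of its lattice of subvarieties. We show that lattice universal varieties of monoids exist, and that the variety of all monoids satisfying $x^n\approx x^{n+m}$ is lattice universal if and only if $n\ge 2$. The proof isolates two combinatorial conditions on an infinite family of words $w_1,w_2,\dots$ under which the identities $w_i\approx w_j$ can be imposed freely, and then constructs such families from square-free words.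
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{variety} is a class of algebras of a fixed type that is closed under homomorphic images, subalgebras and arbitrary direct products. The subvarieties of a variety $\mathbf V$, ordered by inclusion, form a lattice $\mathfrak L(\mathbf V)$. Let $\mathfrak{Eq}(\infty)$ be the lattice of equivalence relations on $\{1,2,3,\dots\}$, ordered by inclusion. Following Shevrin et al., we call $\mathbf V$ \emph{lattice universal} if $\mathfrak{Eq}(\infty)$ is anti-isomorphic to some interval of $\mathfrak L(\mathbf V)$.

The reversal of order is natural: a subvariety is cut out by identities, and more identities give a smaller subvariety. The lattice $\mathfrak{Eq}(\infty)$ appears when there are terms $w_1,w_2,\dots$ for which the identities $w_i\approx w_j$ behave as freely as possible. For an equivalence relation $\pi$ one imposes $w_i\approx w_j$ for all $i\,\pi\,j$; one needs that this forces no further identity $w_{i'}\approx w_{j'}$, and that no other variety lies between the largest and the smallest variety so obtained. A lattice universal variety is complicated in a strong sense. It has uncountably many subvarieties, because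 each subset $Y\subseteq\{2,3,\dots\}$ gives the equivalence relation whose only possibly nontrivial class is $\{1\}\cup Y$, and its lattice of subvarieties is not modular (Section~\ref{sec:modular}).

Lattice universal varieties of semigroups exist (Burris and Nelson; Je\v{z}ek). A \emph{monoid} is a semigroup with an identity element $1$, and varieties of monoids are taken in the monoid signature: an associative binary operation and a nullary operation fixing $1$. We consider the following question, which comes from the paper of Gusev and Lee~\cite{GL}.

\begin{quote}
\emph{Is there a variety of monoids that is lattice universal?}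
\end{quote}

There are reasons to expect a negative answer. In a monoid one may substitute $1$ for a variable, so an identity $u\approx v$ brings with it every identity obtained by erasing some of the letters, and identities that are independent for semigroups become entangled. For the same reason a nontrivial variety of monoids cannot declare an unwanted word $u$ to be zero: erasing the letters of $u$ from $ux\approx u$, where $x$ is a new letter, leaves $x\approx 1$. Finally, the lattice of monoid varieties embeds in the lattice of semigroup varieties (Lemma~\ref{lem:embed}); this transfers restrictions such as modularity from semigroups to monoids, but it does not transfer the existence of large intervals. Nevertheless the answer is yes (Theorem~\ref{thm:B}).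

If $\mathbf V\subseteq\mathbf V'$, then every interval of $\mathfrak L(\mathbf V)$ is an interval of $\mathfrak L(\mathbf V')$, so a variety that contains a lattice universal variety is lattice universal. The finer question is therefore how small a lattice universal variety can be. For $n\ge0$ and $m\ge1$ let $\mathbf B_{n,m}$ be the variety of all monoids satisfying $x^n\approx x^{n+m}$, where $x^0=1$. Thus $\mathbf B_{0,1}$ is trivial, $\mathbf B_{0,m}$ consists of the groups of exponent dividing $m$, and $\mathbf B_{1,1}$ consists of the idempotent monoids. In this family the threshold can be determined exactly.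

\begin{theorem}\label{thm:C}
Let $n\ge0$ and $m\ge1$. The variety $\mathbf B_{n,m}$ is lattice universal if and only if $n\ge2$. Moreover, $\mathbf B_{2,1}$ has a lattice universal subvariety of the form $\mathbf V_W$ given by Theorem~\ref{thm:A}.
\end{theorem}

The proof separates the equational logic from the combinatorics on words. Sections~\ref{sec:adm}--\ref{sec:proofA} attach to each \emph{admissible} family of words $W$ a lattice universal variety $\mathbf V_W$. Section~\ref{sec:first} builds the simplest admissible family, which answers the question, and Section~\ref{sec:squarefree} builds one from square-free words, which settles the case $n\ge2$. Section~\ref{sec:modular} treats $n\le1$.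

\section{Words, identities and congruences}\label{sec:prelim}

Fix a countably infinite alphabet $X$. Let $X^*$ be the free monoid on $X$, with empty word $1$, and let $X^+=X^*\setminus\{1\}$ be the free semigroup. The length of a word $u$ is $|u|$, and its \emph{content} $\mathrm{con}(u)$ is the set of letters that occur in it. A word $u$ is a \emph{factor} of $w$ if $w=puq$ for some $p,q\in X^*$. A \emph{square} is a word $zz$ with $z\ne1$, and a word is \emph{square-free} if none of its factors is a square.

A \emph{substitution} is an endomorphism of $X^*$; it is determined by its values on letters, which are arbitrary. A substitution $\varphi$ is \emph{nonerasing on} $Y\subseteq X$ if $\varphi(x)\ne1$ for all $x\in Y$. For $S\subseteq X$ let $\varepsilon_S$ be the substitution that fixes the letters of $S$ and erases all others. We write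
\[
u_S=\varepsilon_S(u),\qquad \varphi_S=\varepsilon_S\varphi,
\]
and call $u_S$ the \emph{restriction} of $u$ to $S$. For example, $(xyzx)_{\{x,z\}}=xzx$. Note that $u_S=u_{S\cap\mathrm{con}(u)}$ and $(u_S)_T=u_{S\cap T}$.

A \emph{congruence} of $X^*$ is an equivalence relation $\theta$ such that $u\,\theta\,v$ implies $puq\,\theta\,pvq$. It is \emph{fully invariant} if $u\,\theta\,v$ implies $\varphi(u)\,\theta\,\varphi(v)$ for every substitution $\varphi$. The fully invariant congruences form a lattice under inclusion, in which the meet is the intersection. We use the following observation twice: if a reflexive and symmetric relation on $X^*$ is preserved by multiplication on both sides and by substitutions, then so is its transitive closure, which is therefore a fully invariant congruence. In particular the join of fully invariant congruences $\alpha$ and $\beta$ is the transitive closure of $\alpha\cup\beta$.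

A monoid $M$ satisfies the identity $u\approx v$ if $u$ and $v$ have the same image under every homomorphism $X^*\to M$. By Birkhoff's theorem, the map sending a variety $\mathbf V$ of monoids to the set of pairs $(u,v)$ such that all members of $\mathbf V$ satisfy $u\approx v$ is an anti-isomorphism from the lattice of monoid varieties onto the lattice of fully invariant congruences of $X^*$. The same statements hold for semigroups, with $X^+$ and its endomorphisms in place of $X^*$. Consequently, if an interval $[\theta_0,\theta_1]$ of fully invariant congruences of $X^*$ is \emph{isomorphic} to $\mathfrak{Eq}(\infty)$, then the variety defined by $\theta_0$ is lattice universal. This is the form in which we work. The equality relation and the total relation on $\{1,2,\dots\}$ are denoted by $\Delta$ and $\nabla$.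

\section{Admissible families}\label{sec:adm}

Let $A=\{a_1,\dots,a_k\}\subset X$ with $k\ge2$, and let $W=\{w_i:i=1,2,\dots\}$ be a family of words with $\mathrm{con}(w_i)=A$ for all $i$. We want to keep track of the words $w_i$ and of everything from which they can be built, and to forget as much as possible about all other words. So put
\[
F=\{u\in X^*:\ \psi(u)\text{ is a factor of some }w_j\text{ for some }\psi\text{ nonerasing on }\mathrm{con}(u)\},
\]
and $I=X^*\setminus F$. The words of $I$ are those to be forgotten.

\begin{definition}\label{def:adm}
The family $W$ is \emph{admissible} if the following two conditions hold.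
\begin{itemize}
\item[(W1)] If $p\,\varphi(w_i)\,q=w_j$ with $\varphi$ nonerasing on $A$, then $p=q=1$, $i=j$, and $\varphi$ fixes every letter of $A$.
\item[(W2)] $(w_i)_T\in I$ for all $i$ and all $T$ with $\varnothing\ne T\subsetneq A$.
\end{itemize}
\end{definition}

Condition (W1) says that the words are rigid: an identity with left side $w_i$ can be applied to $w_j$ without erasing only in the trivial way. Condition (W2) neutralizes erasing: what remains of $w_i$ after some but not all letters are erased is a word to be forgotten. Without (W2), the identity $w_i\approx w_j$ would have consequences $(w_i)_T\approx(w_j)_T$ over which we have no control. The requirement $k\ge2$ costs nothing, since over a single letter one of $w_1,w_2$ is a factor of the other and (W1) fails.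

From now until the end of Section~\ref{sec:proofA}, $W$ is an admissible family.

\begin{lemma}\label{lem:ideal}
We have $1\in F$. If $u\in I$, then $puq\in I$ for all $p,q\in X^*$, and $\chi(u)\in I$ for every substitution $\chi$ that is nonerasing on $\mathrm{con}(u)$.
\end{lemma}

\begin{proof}
The empty word is a factor of $w_1$. If $\psi$ shows that $puq\in F$, then $\psi(u)$ is a factor of $\psi(puq)$, so $\psi$ shows that $u\in F$. If $\psi$ shows that $\chi(u)\in F$, then $\psi\chi$ is nonerasing on $\mathrm{con}(u)$ and shows that $u\in F$.
\end{proof}

The next lemma combines (W1) and (W2) into the one statement that is used in the sequel: an instance of $w_i$ inside a word of $F$ is either empty or a mere renaming that fills the whole word.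

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $p,q\in X^*$ and let $\varphi$ be a substitution with $\varphi(A)\ne\{1\}$. If $p\,\varphi(w_i)\,q\in F$, then $p=q=1$ and $\varphi(a_1),\dots,\varphi(a_k)$ are distinct letters.
\end{lemma}

\begin{proof}
Let $T=\{a\in A:\varphi(a)\ne1\}$, a nonempty set. If $T\ne A$, then $(w_i)_T\in I$ by (W2), and $\varphi(w_i)=\varphi((w_i)_T)$ with $\varphi$ nonerasing on $T$; Lemma~\ref{lem:ideal} gives $p\,\varphi(w_i)\,q\in I$, a contradiction. So $\varphi$ is nonerasing on $A$. Choose $\psi$, nonerasing on the content of $p\,\varphi(w_i)\,q$, and words $p',q'$ with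
\[
p'\psi(p)\cdot\psi\varphi(w_i)\cdot\psi(q)q'=w_j .
\]
Since $\mathrm{con}(w_i)=A$, the substitution $\psi$ is nonerasing on the content of each $\varphi(a)$, so $\psi\varphi$ is nonerasing on $A$. By (W1), $\psi(p)=\psi(q)=1$ and $\psi\varphi(a)=a$ for $a\in A$. The first equalities give $p=q=1$. The last gives $1\le|\varphi(a)|\le|\psi\varphi(a)|=1$, and it shows that $\varphi$ is injective on $A$.
\end{proof}

A \emph{frame} is a $k$-tuple $e=(x_1,\dots,x_k)$ of distinct letters, and $\mathrm{set}(e)=\{x_1,\dots,x_k\}$. The \emph{copy of $w_i$ on $e$} is the word $w_i(e)$ obtained from $w_i$ by the renaming $a_r\mapsto x_r$. Renaming back shows that $w_i(e)\in F$. A copy remembers both its index and its frame.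

\begin{lemma}\label{lem:copy}
If $w_i(e)=w_j(f)$, then $i=j$ and $e=f$.
\end{lemma}

\begin{proof}
Let $e=(x_1,\dots,x_k)$ and $f=(y_1,\dots,y_k)$. Comparing contents gives $\mathrm{set}(e)=\mathrm{set}(f)$. Let $\psi$ send $x_r$ to $a_r$ for all $r$, and let $\varphi(a_r)=\psi(y_r)$, a letter. Applying $\psi$ gives $w_i=\varphi(w_j)$. By (W1), $i=j$ and $\psi(y_r)=a_r$, that is, $y_r=x_r$ for all $r$.
\end{proof}

The \emph{Rees congruence} $\rho_I$ of the ideal $I$ relates $u$ and $v$ if $u=v$ or $u,v\in I$; it is a congruence by Lemma~\ref{lem:ideal}. For semigroups it is all that one needs, and the argument is the model for everything that follows.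

\begin{example}[The semigroup case]\label{ex:semigroup}
Work in $X^+$, where every endomorphism is nonerasing. For $\pi\in\mathfrak{Eq}(\infty)$ let $u\,\rho_\pi\,v$ mean that $u\,\rho_I\,v$, or $u=w_i(e)$ and $v=w_j(e)$ for some frame $e$ and some $i\,\pi\,j$. This is an equivalence relation by Lemma~\ref{lem:copy}. It is a congruence, because $p\,w_i(e)\,q\in I$ whenever $pq\ne1$, by Lemma~\ref{lem:rigid}. It is fully invariant: an endomorphism $\psi$ maps $I$ into $I$, and it maps $w_i(e),w_j(e)$ to $w_i(f),w_j(f)$ if it sends $e$ to a frame $f$, and into $I$ otherwise, again by Lemma~\ref{lem:rigid}. Now let $\theta$ be fully invariant with $\rho_\Delta\subseteq\theta\subseteq\rho_\nabla$. Whether $w_i(e)\,\theta\,w_j(e)$ holds does not depend on $e$, since copies on different frames are renamings of each other. Hence $\theta=\rho_\pi$ for $\pi=\{(i,j):w_i\,\theta\,w_j\}$, and $\pi\mapsto\rho_\pi$ is an isomorphism of $\mathfrak{Eq}(\infty)$ onto $[\rho_\Delta,\rho_\nabla]$. Only (W1) was used, since (W2) enters the proof of Lemma~\ref{lem:rigid} only when $\varphi$ erases a letter of $A$.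
\end{example}

In $X^*$ the congruence $\rho_I$ is not fully invariant. Indeed, for $x\notin A$ both $w_1a_1$ and $w_1a_1x$ lie in $I$ by Lemma~\ref{lem:rigid}, while erasing $A$ yields the pair $(1,x)\notin\rho_I$. The remedy is to require the Rees relation for all restrictions at once. Define $\theta_0$ on $X^*$ by
\[
u\,\theta_0\,v\iff\text{for every }S\subseteq X:\quad u_S=v_S\ \text{ or }\ u_S,v_S\in I .
\]
Thus the $\theta_0$-class of $u$ records which restrictions of $u$ lie in $F$, and what these restrictions are.

\begin{lemma}\label{lem:theta0}
The relation $\theta_0$ is a fully invariant congruence, and $u\,\theta_0\,v$ implies $\mathrm{con}(u)=\mathrm{con}(v)$.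
\end{lemma}

\begin{proof}
For each $S$ the relation $u_S\,\rho_I\,v_S$ is a congruence, because $\varepsilon_S$ is an endomorphism and $\rho_I$ is a congruence; $\theta_0$ is the intersection of these congruences. Let $u\,\theta_0\,v$, let $\varphi$ be a substitution and let $S\subseteq X$. Put $T=\{x\in X:\varphi_S(x)\ne1\}$. Since $\varphi_S$ erases the letters outside $T$, we have $\varphi(u)_S=\varphi_S(u_T)$ and $\varphi(v)_S=\varphi_S(v_T)$. If $u_T=v_T$, these words are equal. Otherwise $u_T,v_T\in I$, and both images lie in $I$ by Lemma~\ref{lem:ideal}, as $\varphi_S$ is nonerasing on $T$. So $\varphi(u)\,\theta_0\,\varphi(v)$. Finally, if $x\in\mathrm{con}(u)\setminus\mathrm{con}(v)$, then $u_{\{x\}}\ne1=v_{\{x\}}\in F$, which contradicts $u\,\theta_0\,v$.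
\end{proof}

Let $\mathbf V_W$ be the variety of monoids defined by $\theta_0$.

\begin{remark}
The variety $\mathbf V_W$ is generated by the monoid $X^*/\rho_I$. Indeed, $u\approx v$ holds in $X^*/\rho_I$ if and only if $\varphi(u)\,\rho_I\,\varphi(v)$ for all substitutions $\varphi$. This condition implies $u\,\theta_0\,v$ (take $\varphi=\varepsilon_S$), and it follows from $u\,\theta_0\,v$ because $\theta_0$ is fully invariant and contained in $\rho_I$ (take $S=X$).
\end{remark}

For $\pi\in\mathfrak{Eq}(\infty)$ let $\theta_\pi$ be the fully invariant congruence generated by $\theta_0\cup\{(w_i,w_j):i\,\pi\,j\}$. Note that $\theta_\Delta=\theta_0$.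

\begin{theorem}\label{thm:A}
Let $W$ be an admissible family. Then $\pi\mapsto\theta_\pi$ is an isomorphism of $\mathfrak{Eq}(\infty)$ onto the interval $[\theta_0,\theta_\nabla]$ of the lattice of fully invariant congruences of $X^*$. Hence the variety $\mathbf V_W$ is lattice universal.
\end{theorem}

\section{One application of an identity $w_i\approx w_j$}\label{sec:step}

A \emph{$\pi$-step} is a pair $(p\,\varphi(w_i)\,q,\;p\,\varphi(w_j)\,q)$ with $p,q\in X^*$, a substitution $\varphi$, and $i\,\pi\,j$; a \emph{step} is a $\nabla$-step. The union of $\theta_0$ and the set of $\pi$-steps is reflexive, symmetric, preserved by multiplication and by substitutions, contains the generating pairs of $\theta_\pi$ and is contained in $\theta_\pi$. Hence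
\begin{equation}\label{eq:closure}
\theta_\pi\text{ is the transitive closure of }\theta_0\cup\{\pi\text{-steps}\}.
\end{equation}

In Example~\ref{ex:semigroup} a step either stays inside $I$ or replaces one copy by another. In the monoid case a word of $I$ still carries information in its restrictions, and a step between two words of $I$ can change several of them at once. The following example shows what happens, and it contains the main idea of the proof of Theorem~\ref{thm:A}.

\begin{example}\label{ex:step}
Let $k=3$, let $x,x',y,z,s,t$ be distinct letters, and let
\[
\varphi(a_1)=xx',\quad\varphi(a_2)=y,\quad\varphi(a_3)=zs,\qquad u=s\,\varphi(w_i)\,t,\quad u'=s\,\varphi(w_j)\,t .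
\]
We compare $u_S$ and $u'_S$ for all $S\subseteq\{x,x',y,z,s,t\}$. If $S\subseteq\{t\}$, then $u_S=u'_S$. If $S=\{x,y,z\}$, then $u_S=w_i(x,y,z)$ and $u'_S=w_j(x,y,z)$, and the same holds with $x'$ in place of $x$. For every other $S$ we have $\varphi_S(A)\ne\{1\}$, and the conclusion of Lemma~\ref{lem:rigid} fails: either $S$ contains $s$ or $t$, so that a nonempty prefix or suffix survives; or $S$ contains $x$ and $x'$, so that $\varphi_S(a_1)$ is not a letter; or some $\varphi_S(a_r)$ is empty. So $u_S,u'_S\in I$.

Two features stand out. The frames on which the step acts form a product $\{x,x'\}\times\{y\}\times\{z\}$. And the letters $x,x',y,z$ are isolated from the rest: a restriction that involves one of them lies in $I$ unless it is one of the two copies. Isolation allows us to pull the copies out of the word. Let $\alpha(a_1)=xx'$, $\alpha(a_2)=y$, $\alpha(a_3)=z$ and $\tilde u=\alpha(w_i)\,u_{\{s,t\}}$. If $S\subseteq\{s,t\}$, then $u_S=\tilde u_S$. If $S$ is $\{x,y,z\}$ or $\{x',y,z\}$, both restrictions equal the copy of $w_i$. For every other $S$, both lie in $I$: for $u$ this was just shown, and for $\tilde u$ the same three alternatives apply. Hence $u\,\theta_0\,\tilde u$: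 modulo $\theta_0$, the occurrences of $s$ interleaved with the copies can be moved to the end.
\end{example}

The general step behaves in the same way.

\begin{lemma}\label{lem:step}
Let $u=p\,\varphi(w_i)\,q$ and $u'=p\,\varphi(w_j)\,q$. For $1\le r\le k$ let $X_r$ be the set of letters that occur exactly once in $\varphi(a_r)$ and occur in none of $p$, $q$, $\varphi(a_{r'})$ with $r'\ne r$. Put $B=X_1\times\dots\times X_k$ and $K=X_1\cup\dots\cup X_k$. Then $\mathrm{con}(u)=\mathrm{con}(u')\supseteq K$, the elements of $B$ are frames, and the following hold.
\begin{itemize}
\item[(1)] For each $S\subseteq X$ one of three cases occurs: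
\begin{itemize}
\item[(a)] $\varphi_S(A)=\{1\}$ and $u_S=u'_S$;
\item[(b)] $\varphi_S(A)\ne\{1\}$ and $u_S,u'_S\in I$;
\item[(c)] $u_S=w_i(e)$ and $u'_S=w_j(e)$ for some $e\in B$.
\end{itemize}
\item[(2)] If $e\in B$ and $S=\mathrm{set}(e)$, then $u_S=w_i(e)$ and $u'_S=w_j(e)$.
\item[(3)] If $B=\varnothing$, then $u\,\theta_0\,u'$.
\item[(4)] If $S\subseteq\mathrm{con}(u)$ meets $K$ and $S\ne\mathrm{set}(e)$ for all $e\in B$, then $u_S,u'_S\in I$.
\end{itemize}
\end{lemma}

We call $B$ the \emph{box} and $K$ the \emph{support} of the step.

\begin{proof}
The contents agree and contain $K$ because $\mathrm{con}(w_i)=\mathrm{con}(w_j)=A$. The sets $X_r$ are pairwise disjoint by definition, so the elements of $B$ are frames.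

(1) We have $u_S=p_S\,\varphi_S(w_i)\,q_S$ and $u'_S=p_S\,\varphi_S(w_j)\,q_S$. If $\varphi_S(A)=\{1\}$, both equal $p_Sq_S$. Suppose that $\varphi_S(A)\ne\{1\}$ and that (b) fails, so one of $u_S,u'_S$ is in $F$. By Lemma~\ref{lem:rigid}, $p_S=q_S=1$ and the words $x_r=\varphi_S(a_r)$ are distinct letters, so $u_S=w_i(e)$ and $u'_S=w_j(e)$ for $e=(x_1,\dots,x_k)$. The letter $x_r$ belongs to $S$. It occurs exactly once in $\varphi(a_r)$ since $\varphi_S(a_r)=x_r$, it does not occur in $p$ or $q$ since $p_S=q_S=1$, and it does not occur in $\varphi(a_{r'})$ since $\varphi_S(a_{r'})=x_{r'}\ne x_r$. So $e\in B$.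

(2) If $e=(x_1,\dots,x_k)\in B$ and $S=\mathrm{set}(e)$, the definition of the sets $X_r$ gives $p_S=q_S=1$ and $\varphi_S(a_r)=x_r$.

(3) Only cases (a) and (b) can occur.

(4) Since $S$ meets $K$, case (a) is excluded. In case (c) we would have $S=\mathrm{con}(u_S)=\mathrm{set}(e)$ with $e\in B$, where the first equality uses $S\subseteq\mathrm{con}(u)$. So case (b) holds.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

That different equivalence relations give different congruences follows at once from rigidity.

\begin{lemma}\label{lem:inj}
If $w_i\,\theta_\pi\,w_j$, then $i\,\pi\,j$.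
\end{lemma}

\begin{proof}
By \eqref{eq:closure} it suffices to show that a $\theta_0$-link or a $\pi$-step starting from some $w_l$ ends in a word $w_{l'}$ with $l\,\pi\,l'$. If $w_l\,\theta_0\,u$, then $u=w_l$, by taking $S=X$ and using $w_l\in F$. Consider a $\pi$-step from $w_l=p\,\varphi(w_{i'})\,q$ to $p\,\varphi(w_{j'})\,q$. If $\varphi(A)=\{1\}$, the step does not change the word. Otherwise $\varphi$ is nonerasing on $A$ by Lemma~\ref{lem:rigid}, so (W1) gives $p=q=1$, $i'=l$, and $\varphi$ fixes $A$; the step ends in $w_{j'}$ with $l\,\pi\,j'$.
\end{proof}

The substance of the theorem is that the interval $[\theta_0,\theta_\nabla]$ contains nothing else. We must show that any pair $(u,v)\in\theta_\nabla$ can be recovered, modulo $\theta_0$, from those identities $w_i\approx w_j$ that it implies. For a pair such as $u=w_1(e)\,w_2(f)$, $v=w_3(e)\,w_4(f)$ with $\mathrm{set}(e)\cap\mathrm{set}(f)=\varnothing$ this is easy: restricting to $\mathrm{set}(e)$ and to $\mathrm{set}(f)$ and renaming yields $w_1\approx w_3$ and $w_2\approx w_4$, and these two identities give back $u\approx v$. The difficulty in general is that the chain from $u$ to $v$ may use indices unrelated to the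 given congruence, and that the copies in $u$ are interleaved with each other and with other letters. We show that the boxes of the steps in the chain do not interfere, and then pull all of them out as in Example~\ref{ex:step}; this brings $(u,v)$ to a product form like the one above.

\begin{proposition}\label{prop:surj}
Let $\theta$ be a fully invariant congruence with $\theta_0\subseteq\theta\subseteq\theta_\nabla$, and let $\pi=\{(i,j):w_i\,\theta\,w_j\}$. Then $\theta=\theta_\pi$.
\end{proposition}

\begin{proof}
The relation $\pi$ is an equivalence, and $\theta$ contains the generators of $\theta_\pi$, so $\theta_\pi\subseteq\theta$. Let $u\,\theta\,v$; we show that $u\,\theta_\pi\,v$. Since $\theta\subseteq\theta_\nabla$, by \eqref{eq:closure} there is a chain $u=u_0,u_1,\dots,u_M=v$ in which every link $(u_\tau,u_{\tau+1})$ lies in $\theta_0$ or is a step. Call a link \emph{active} if it is not in $\theta_0$. For each active link $\tau$ fix a presentation as a step, with box $B_\tau=X_{\tau,1}\times\dots\times X_{\tau,k}$ and support $K_\tau$; by Lemma~\ref{lem:step}(3), $B_\tau\ne\varnothing$. By Lemmas~\ref{lem:theta0} and~\ref{lem:step}, all $u_\tau$ have the same content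 $C$, and $K_\tau\subseteq C$.

\medskip\noindent\emph{Step 1: what the chain preserves.}
Let $S\subseteq X$. Along a link, the restrictions to $S$ are equal, or both in $I$, or of the form $w_i(f),w_j(f)$ for one frame $f$; this is the definition of $\theta_0$ and Lemma~\ref{lem:step}(1). Copies lie in $F$ and determine their frames (Lemma~\ref{lem:copy}). Therefore the property ``$(u_\tau)_S\in I$'' does not depend on $\tau$, and for each frame $e$ neither does the property ``$(u_\tau)_S$ is a copy on $e$''. Let $E$ be the set of frames $e$ such that $(u_\tau)_{\mathrm{set}(e)}=w_i(e)$ for some $i$. The set $E$ does not depend on $\tau$; the index $i$ is unique, may depend on $\tau$, and is called the \emph{state} $\sigma_\tau(e)$. For $e\in E$ we have $\mathrm{set}(e)\subseteq C$, and $B_\tau\subseteq E$ for each active $\tau$ by Lemma~\ref{lem:step}(2).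

\medskip\noindent\emph{Step 2: isolation holds along the whole chain.}
Lemma~\ref{lem:step}(4) and Step~1 give, for every active $\tau$:
\begin{itemize}
\item[(P)] if $S\subseteq C$ meets $K_\tau$ and $S\ne\mathrm{set}(e)$ for all $e\in B_\tau$, then $(u_\mu)_S\in I$ for all $\mu$.
\end{itemize}
As a consequence,
\begin{itemize}
\item[(Q)] if $e\in E$ and $\mathrm{set}(e)$ meets $K_\tau$, then $e\in B_\tau$.
\end{itemize}
Indeed, $u_{\mathrm{set}(e)}$ is a copy on $e$ and so lies in $F$. By (P), $\mathrm{set}(e)=\mathrm{set}(f)$ for some $f\in B_\tau\subseteq E$. Then $u_{\mathrm{set}(e)}$ is also a copy on $f$, and $e=f$ by Lemma~\ref{lem:copy}.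

\medskip\noindent\emph{Step 3: two boxes coincide or have disjoint supports.}
Let $\tau,\mu$ be active and let $x\in K_\tau\cap K_\mu$. As all sets $X_{\tau,r}$ are nonempty, some $e=(x_1,\dots,x_k)\in B_\tau$ has $x$ as a component, and $e\in B_\mu$ by (Q). Let $y\in X_{\tau,r}$, and let $e'$ arise from $e$ by replacing $x_r$ with $y$. Then $e'\in B_\tau\subseteq E$. Since $k\ge2$, the frame $e'$ still has a component $x_{r'}$ with $r'\ne r$, and $x_{r'}\in K_\mu$. By (Q), $e'\in B_\mu$, so $y\in X_{\mu,r}$. Thus $X_{\tau,r}\subseteq X_{\mu,r}$ for all $r$, and equality follows by symmetry.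

Let $B^{(1)},\dots,B^{(h)}$ be the distinct boxes of active links ($h=0$ is allowed), with $B^{(g)}=X^{(g)}_1\times\dots\times X^{(g)}_k$ and support $K^{(g)}$. The supports are pairwise disjoint, hence so are the boxes.

\medskip\noindent\emph{Step 4: states are constant on boxes and change within $\pi$.}
Let $e\in E$ and $S=\mathrm{set}(e)$. A $\theta_0$-link fixes the restriction to $S$, which is in $F$, so it does not change the state of $e$. For an active link $\tau$, case (b) of Lemma~\ref{lem:step}(1) is excluded, case (a) does not change the state, and case (c) with frame $f\in B_\tau$ forces $e=f$ by Lemma~\ref{lem:copy}. So link $\tau$ changes the state of $e$ only if $e\in B_\tau$. By Lemma~\ref{lem:step}(2), just before and just after an active link $\tau$ the state is constant on $B_\tau$. Consider the first active link with box $B^{(g)}$. No earlier link changes states on $B^{(g)}$, because the boxes are disjoint, so $\sigma_0$ is constant on $B^{(g)}$, with value $i_g$ say. Considering the last such link, $\sigma_M$ is constant on $B^{(g)}$, with value $j_g$ say. Pick $e\in B^{(g)}$ and apply $\varepsilon_{\mathrm{set}(e)}$ to $u\,\theta\,v$. This gives $w_{i_g}(e)\,\theta\,w_{j_g}(e)$,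 and renaming gives $w_{i_g}\,\theta\,w_{j_g}$. Hence $i_g\,\pi\,j_g$. This is the only place where the pair $(u,v)$ is used as an element of $\theta$.

\medskip\noindent\emph{Step 5: normal form.}
Let $R=C\setminus(K^{(1)}\cup\dots\cup K^{(h)})$, and let $\alpha_g$ be a substitution sending $a_r$ to the product of the letters of $X^{(g)}_r$ in some fixed order. Put
\[
\tilde u=\alpha_1(w_{i_1})\cdots\alpha_h(w_{i_h})\,u_R,\qquad
\tilde v=\alpha_1(w_{j_1})\cdots\alpha_h(w_{j_h})\,v_R .
\]
The factors have the pairwise disjoint contents $K^{(1)},\dots,K^{(h)},R$, so both words have content $C$. We claim that $u\,\theta_0\,\tilde u$ and $v\,\theta_0\,\tilde v$. It suffices to compare restrictions to sets $S\subseteq C$.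
\begin{itemize}
\item If $S\subseteq R$, then $\tilde u_S=(u_R)_S=u_S$.
\item If $S=\mathrm{set}(e)$ with $e=(x_1,\dots,x_k)\in B^{(g)}$, then $S\subseteq K^{(g)}$ and $(\alpha_g)_S(a_r)=x_r$, so $\tilde u_S=w_{i_g}(e)=u_S$.
\item Otherwise $S$ meets some $K^{(g)}$ and differs from $\mathrm{set}(e)$ for all $e\in B^{(g)}$. Then $u_S\in I$ by (P). Suppose that $\tilde u_S\in F$. We have $\tilde u_S=p'\,(\alpha_g)_S(w_{i_g})\,q'$ with $(\alpha_g)_S(A)\ne\{1\}$, so Lemma~\ref{lem:rigid} gives $p'=q'=1$ and $(\alpha_g)_S(a_r)=x_r$ for letters $x_r$, necessarily in $X^{(g)}_r$. Then $S=\mathrm{con}(\tilde u_S)=\mathrm{set}(x_1,\dots,x_k)$ with $(x_1,\dots,x_k)\in B^{(g)}$, a contradiction. So $\tilde u_S\in I$.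
\end{itemize}
Since (P) covers all terms of the chain, the same three cases apply to $v$ and $\tilde v$ with $j_g$ in place of $i_g$.

\medskip\noindent\emph{Step 6: the remainders agree, $u_R\,\theta_0\,v_R$.}
As $(u_R)_S=u_{R\cap S}$, it suffices to compare $u_S$ and $v_S$ for $S\subseteq R$. Case (c) cannot occur at an active link $\tau$, since the content of a copy on $e\in B_\tau$ is a nonempty subset of $K_\tau$, and $S$ misses $K_\tau$. So along each link the restrictions to $S$ are $\rho_I$-related, and therefore $u_S\,\rho_I\,v_S$.

\medskip
By Step~4, $\alpha_g(w_{i_g})\,\theta_\pi\,\alpha_g(w_{j_g})$ for each $g$, and by Step~6, $u_R\,\theta_\pi\,v_R$. Multiplying gives $\tilde u\,\theta_\pi\,\tilde v$, and Step~5 yields $u\,\theta_0\,\tilde u\,\theta_\pi\,\tilde v\,\theta_0\,v$.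
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $\pi\subseteq\pi'$, then $\theta_\pi\subseteq\theta_{\pi'}$ by definition; in particular $\theta_\pi\in[\theta_0,\theta_\nabla]$. If $\theta_\pi\subseteq\theta_{\pi'}$ and $i\,\pi\,j$, then $w_i\,\theta_{\pi'}\,w_j$, so $i\,\pi'\,j$ by Lemma~\ref{lem:inj}. By Proposition~\ref{prop:surj} the map is onto $[\theta_0,\theta_\nabla]$. A bijection between lattices that preserves and reflects the order is a lattice isomorphism. The last assertion follows from Birkhoff's theorem as explained in Section~\ref{sec:prelim}.
\end{proof}

\section{An admissible family over three letters}\label{sec:first}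

We need words that are rigid, yet fall into $I$ as soon as a letter is erased. Squares serve both purposes. Every word of length $4$ over at most two letters contains a square, for if no two adjacent letters are equal it has the form $xyxy$. On the other hand, by Thue's theorem there is an infinite square-free word over three letters. So erasing a letter from a long ternary word creates many squares, and nonerasing substitutions preserve squares; this gives (W2) if the $w_j$ contain few squares. To get (W1) we plant exactly three squares $aa$, $bb$, $cc$ in a square-free word. A nonerasing substitution must send these to squares, which pins down the image of each letter, and placing two of them at the ends pins down the position.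

Let $\Gamma=\{a,b,c\}$. A \emph{doubled word} is a word $\hat v$ obtained as follows: take a square-free word $v=v_1\cdots v_N$ over $\Gamma$ with $N\ge64$, $v_1=a$, $v_N=c$, choose $s$ with $1<s<N$ and $v_s=b$, and double the three letter occurrences $v_1,v_s,v_N$. To illustrate the shape on a word that is too short, $abcacbabc$ with $s=2$ gives $aabbcacbabcc$. A \emph{square occurrence} in a word is an occurrence of a factor $zz$, $z\ne1$, specified by its position and by $|z|$.

Doubled words are plentiful. A square-free word of length $4$ over $\Gamma$ contains all three letters. So in Thue's infinite word each letter occurs among any four consecutive positions. Starting at an occurrence of $a$ and stopping at later occurrences of $c$, we obtain square-free words $v$ of unbounded length that begin with $a$ and end with $c$, and $s$ can be chosen among any four consecutive positions strictly between $1$ and $N$.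

\begin{lemma}\label{lem:doubled}
Let $w$ and $\bar w$ be doubled words, possibly equal.
\begin{itemize}
\item[(1)] The word $w$ has exactly three square occurrences: $aa$ at the beginning, $bb$, and $cc$ at the end.
\item[(2)] If $\varnothing\ne T\subsetneq\Gamma$, then $|w_T|\ge16$ and $w_T$ contains four pairwise disjoint squares.
\item[(3)] If $p\,\varphi(w)\,q=\bar w$ with $\varphi$ nonerasing on $\Gamma$, then $p=q=1$, $\varphi$ fixes $a,b,c$, and $w=\bar w$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $w=\hat v$.

(1) Adjacent letters of $v$ differ, so each of $aa,bb,cc$ occurs in $w$ exactly once, at the doubled place. Suppose that $zz$ is a square occurrence with $|z|\ge2$. The word $z$ contains none of $aa,bb,cc$, since such a factor would occur twice in $w$. Hence a doubled pair that lies inside $zz$ must straddle the middle, and there is at most one such pair. If there is none, the positions of $zz$ correspond to consecutive positions of $v$, so $zz$ is a factor of $v$, which is impossible. If there is one, say $xx$, then $z$ begins and ends with $x$, so $z=xz'x$. Undoubling $zz=xz'x\,xz'x$ gives the factor $xz'xz'x$ of $v$, which contains the square $(xz')^2$. This is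 again impossible.

(2) The word $v$ has $16$ disjoint factors of length $4$, each containing all three letters. So each letter occurs at least $16$ times and $|w_T|\ge16$. The word $w_T$ has at most two distinct letters, so each of four disjoint factors of length $4$ contains a square.

(3) For $x\in\Gamma$ the word $xx$ is a factor of $w$, so $\varphi(x)\varphi(x)$ is a square in $\bar w$, and $\varphi(x)$ is a letter by (1). Therefore the three square occurrences of $w$ are mapped, in order, to three different square occurrences of $\bar w$, hence to $aa$, $bb$, $cc$ in this order. So $\varphi$ fixes $a,b,c$. The initial $aa$ of $\varphi(w)$ is the initial $aa$ of $\bar w$, so $p=1$, and the final $cc$ gives $q=1$.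
\end{proof}

\begin{theorem}\label{thm:B}
An admissible family exists. Hence a lattice universal variety of monoids exists.
\end{theorem}

\begin{proof}
Let $A=\Gamma$ and let $w_1,w_2,\dots$ be doubled words of strictly increasing lengths; each has content $\Gamma$. Condition (W1) is Lemma~\ref{lem:doubled}(3), where $w_i=w_j$ forces $i=j$ because the lengths differ. For (W2), suppose that $\psi$ is nonerasing on $T$ and $\psi((w_i)_T)$ is a factor of $w_j$, where $\varnothing\ne T\subsetneq\Gamma$. By Lemma~\ref{lem:doubled}(2), $w_j$ contains four pairwise disjoint squares, contrary to Lemma~\ref{lem:doubled}(1). So $W$ is admissible, and $\mathbf V_W$ is lattice universal by Theorem~\ref{thm:A}.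
\end{proof}

This variety satisfies $x^3\approx x^4$. Indeed, a cube $zzz$ contains two occurrences of the square $zz$, so no $w_j$ contains a cube by Lemma~\ref{lem:doubled}(1); hence $x^3,x^4\in I$ and $x^3\,\theta_0\,x^4$. It does not satisfy $x^2\approx x^3$, because $x^2\in F$. To reach $\mathbf B_{2,1}$ the planted squares must go.

\section{An admissible family of square-free words}\label{sec:squarefree}

If all $w_j$ are square-free, then every word containing a square is in $I$. In particular $x^2,x^3\in I$, so $x^2\,\theta_0\,x^3$ and $\mathbf V_W\subseteq\mathbf B_{2,1}$. The idea is to fix one doubled word as a \emph{skeleton} and to separate its three doubled pairs by words over a second alphabet $\Sigma$. The squares disappear from $w_i$ but reappear when $\Sigma$ is erased, so the skeleton still provides rigidity; the index $i$ is carried by one of the inserted words. Three things can go wrong.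
\begin{itemize}
\item A substitution could send letters of $\Sigma$ to words involving $\Gamma$. We prevent this by making each letter of $\Sigma$ more frequent than all letters of $\Gamma$ together.
\item A substitution could send the whole skeleton into an inserted word. We prevent this by letting the inserted words avoid all nonerasing images of a piece $P$ of the skeleton.
\item Erasing part of $\Sigma$ must produce a word of $I$. In Section~\ref{sec:first} this worked because three is the least alphabet size that admits long square-free words. We imitate this by taking $\Sigma$ of the least size that admits long words of the required kind.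
\end{itemize}

\subsection*{The skeleton}
Fix a doubled word $\hat v$ with $16\le s<N$; this is possible by choosing $s\in\{16,\dots,19\}$. Then
\[
\hat v=a\,P\,Q\,c,\qquad P=v_1\cdots v_s,\qquad Q=v_s\cdots v_N .
\]
Since $P$ is square-free of length at least $16$, each letter of $\Gamma$ occurs at least four times in $P$. Both $P$ and $Q$ have length at least $2$.

\subsection*{Good words}
A word is \emph{good} if it contains no square and no factor $\eta(P)$ with $\eta$ nonerasing on $\Gamma$. Factors of good words are good, and so are their images under injective renamings of letters.

\begin{lemma}\label{lem:count}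
Over an alphabet of seven letters there are good words of every length.
\end{lemma}

\begin{proof}
Let $G_\ell$ be the number of good words of length $\ell$ over the alphabet, so $G_0=1$. We prove $G_{\ell+1}\ge5G_\ell$ by induction on $\ell$. The point is that a forbidden suffix repeats its own letters, so few words have one. By the induction hypothesis, $G_{\ell-t}\le5^{-t}G_\ell$ for $0\le t\le\ell$. Consider the $7G_\ell$ words $ux$ with $u$ good of length $\ell$ and $x$ a letter. If $ux$ is not good, a forbidden factor must involve the last letter, so $ux$ has a suffix $zz$ or $\eta(P)$.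

A word $ux$ with a suffix $zz$, $|z|=r$, is determined by its prefix of length $\ell+1-r$, which ends with the first $z$ and is good as a prefix of $u$. So there are at most $G_{\ell+1-r}\le5^{1-r}G_\ell$ such words, and at most $\sum_{r\ge1}5^{1-r}G_\ell=\frac54G_\ell$ for all $r$ together.

A word $ux$ with a suffix $\eta(P)$, where $|\eta(a)|=r_1$, $|\eta(b)|=r_2$, $|\eta(c)|=r_3$, is determined by the three words $\eta(a),\eta(b),\eta(c)$ and by its good prefix of length $\ell+1-L$, where $L=|\eta(P)|\ge2(r_1+r_2+r_3)$ because each letter occurs at least twice in $P$. So there are at most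
\[
7^{r_1+r_2+r_3}\,5^{1-L}G_\ell\le5\left(\tfrac7{25}\right)^{r_1+r_2+r_3}G_\ell
\]
such words. Since $\sum_{r\ge1}(7/25)^r=7/18$, the total over all $r_1,r_2,r_3\ge1$ is at most $5\,(7/18)^3G_\ell=\frac{1715}{5832}G_\ell<0.3\,G_\ell$.

Hence $G_{\ell+1}\ge(7-1.25-0.3)\,G_\ell\ge5G_\ell$.
\end{proof}

\subsection*{The family}
Let $\kappa\le7$ be minimal such that there are infinitely many good words over an alphabet of $\kappa$ letters, and fix such an alphabet $\Sigma\subset X$ disjoint from $\Gamma$. By minimality there are only finitely many good words over $\kappa-1$ letters, so there is $N_0$ such that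
\begin{equation}\label{eq:min}
\text{every good word with fewer than $\kappa$ distinct letters has length at most }N_0 .
\end{equation}
Thus every factor of length $N_0+1$ of a good word over $\Sigma$ contains all letters of $\Sigma$. Let $g$ be a good word over $\Sigma$ of length at least $(N_0+1)(|\hat v|+N_0+1)$. Cutting $g$ into factors of length $N_0+1$, we see that each letter of $\Sigma$ occurs in $g$ more than $|\hat v|$ times and more than $N_0$ times. Let $y_1,y_2,\dots$ be nonempty good words over $\Sigma$ of strictly increasing lengths, each beginning with the last letter of $g$; the last condition is arranged by permuting $\Sigma$. Put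
\[
w_i=a\;g\;P\;y_i\;Q\;g\;c,\qquad A=\Gamma\cup\Sigma .
\]
Then $\mathrm{con}(w_i)=A$ and $(w_i)_\Gamma=\hat v$. The maximal factors of $w_i$ over $\Sigma$ are the three nonempty \emph{blocks} $g,y_i,g$, which sit inside the three doubled pairs of $\hat v$. We record two facts.
\begin{itemize}
\item[(F1)] Every factor of $w_j$ that lies in $\Sigma^+$ is good, being a factor of a block.
\item[(F2)] If $T\subseteq A$, $\psi$ is nonerasing on $T$ and $\psi((w_i)_T)$ is a factor of $w_j$, then $\psi(x)\in\Sigma^+$ for all $x\in T\cap\Sigma$.
\end{itemize}
For (F2), the nonempty word $\psi(x)$ is a factor of $w_j$, hence a word over $A$. The letter $x$ occurs more than $|\hat v|$ times in $(w_i)_T$, while $w_j$ has only $|\hat v|$ occurrences of letters of $\Gamma$; so $\psi(x)$ contains no letter of $\Gamma$.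

\begin{proposition}\label{prop:sf}
The words $w_i$ are square-free, and $W=\{w_i:i=1,2,\dots\}$ is admissible.
\end{proposition}

\begin{proof}
\emph{Square-freeness.} Let $zz$ be a square in $w_i$. By (F1), $z\notin\Sigma^+$. So $z_\Gamma z_\Gamma$ is a square occurrence in $\hat v$. By Lemma~\ref{lem:doubled}(1), $z_\Gamma$ is a letter $x$, and writing $z=\lambda x\mu$ with $\lambda,\mu\in\Sigma^*$, the two occurrences of $x$ in $zz=\lambda x\mu\,\lambda x\mu$ form one of the three doubled pairs. The word $\mu\lambda$ is the block between them, so $\mu\lambda\ne1$. But the first letter of each pair is not preceded by a letter of $\Sigma$: for $a$ it begins $w_i$, for $b$ it is the last letter of $P$, and for $c$ it is the last letter of $Q$. So $\lambda=1$. The second letter of each pair is not followed by a letter of $\Sigma$: for $a$ it is the first letter of $P$, for $b$ it is the first letter of $Q$, and for $c$ it ends $w_i$. So $\mu=1$, a contradiction.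

\medskip\noindent\emph{Condition (W2).} Let $\varnothing\ne T\subsetneq A$. Recall that every word containing a square is now in $I$.
\begin{itemize}
\item[1.] Let $\varnothing\ne T\cap\Gamma\subsetneq\Gamma$. Then $P_T$ is a factor of $(w_i)_T$ of length at least $4$ over at most two letters, so it contains a square.
\item[2.] Let $T=\Gamma$. Then $(w_i)_T=\hat v$ contains $aa$.
\item[3.] Let $T=\Sigma$. Then $(w_i)_T=g\,y_i\,g$ contains the square of the last letter of $g$, by the choice of $y_i$.
\item[4.] In the remaining case $T\cap\Gamma\in\{\varnothing,\Gamma\}$ and $\varnothing\ne T\cap\Sigma\subsetneq\Sigma$. The factor $g_T$ of $(w_i)_T$ has length greater than $N_0$ and fewer than $\kappa$ distinct letters, so it is not good by \eqref{eq:min}. If it contains a square, we are done. Otherwise it contains $\eta(P)$ for some $\eta$ nonerasing on $\Gamma$. Suppose that $\psi$ is nonerasing on $T$ and $\psi((w_i)_T)$ is a factor of $w_j$. By (F2), $\psi(g_T)\in\Sigma^+$, so it is good by (F1). But it contains $\psi\eta(P)$, and $\psi\eta$ is nonerasing on $\Gamma$, a contradiction. So $(w_i)_T\in I$.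
\end{itemize}

\noindent\emph{Condition (W1).} Let $p\,\varphi(w_i)\,q=w_j$ with $\varphi$ nonerasing on $A$. By (F2) with $T=A$, $\varphi(x)\in\Sigma^+$ for $x\in\Sigma$. We pass to skeletons. The substitution $\chi=\varphi_\Gamma$ erases $\Sigma$, so $\chi(w_i)=\chi(\hat v)$ and
\[
p_\Gamma\,\chi(\hat v)\,q_\Gamma=\hat v .
\]
Let $T$ be the set of letters of $\Gamma$ not erased by $\chi$. If $T=\varnothing$, then $\varphi(P)\in\Sigma^+$ is a factor of $w_j$ that is not good, contrary to (F1). If $\varnothing\ne T\subsetneq\Gamma$, then $\chi(\hat v)=\chi(\hat v_T)$ contains four pairwise disjoint squares by Lemma~\ref{lem:doubled}(2), contrary to Lemma~\ref{lem:doubled}(1). So $T=\Gamma$, and Lemma~\ref{lem:doubled}(3) shows that $\chi$ fixes $a,b,c$ and $p_\Gamma=q_\Gamma=1$.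

Thus $p,q\in\Sigma^*$ and $\varphi(x)=\lambda_x\,x\,\mu_x$ with $\lambda_x,\mu_x\in\Sigma^*$ for $x\in\Gamma$, and the $r$-th occurrence of a letter of $\Gamma$ in $w_i$ produces the $r$-th occurrence of a letter of $\Gamma$ in $w_j$. In particular the letters of $P$ in $w_i$ produce the letters of $P$ in $w_j$, which are adjacent. Each $x\in\Gamma$ occurs at least four times in $P$, hence at some position that is neither the first nor the last, and adjacency on both sides gives $\lambda_x=\mu_x=1$. So $\varphi$ fixes $\Gamma$. Since $w_j$ begins and ends with a letter of $\Gamma$, we get $p=q=1$. Comparing blocks gives $\varphi(g)=g$ and $\varphi(y_i)=y_j$. As $\varphi$ is nonerasing and $|\varphi(g)|=|g|$, it sends each letter of $g$ to a letter, and then $\varphi(g)=g$ means that it fixes $\mathrm{con}(g)=\Sigma$. Hence $y_i=y_j$, and $i=j$ because the lengths of the $y_i$ are distinct.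
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} for $n\ge2$]
By Proposition~\ref{prop:sf} and Theorem~\ref{thm:A}, $\mathbf V_W$ is a lattice universal subvariety of $\mathbf B_{2,1}$. The identity $x^2\approx x^3$ makes all powers $x^j$ with $j\ge2$ equal, so $\mathbf B_{2,1}\subseteq\mathbf B_{n,m}$ for $n\ge2$. Hence $\mathbf B_{n,m}$ contains a lattice universal variety and is lattice universal.
\end{proof}

\section{The case $n\le1$: modularity}\label{sec:modular}

A lattice is \emph{modular} if $\xi\le\zeta$ implies $\xi\vee(\eta\wedge\zeta)=(\xi\vee\eta)\wedge\zeta$. Sublattices of modular lattices, in particular intervals, are modular, and so is the order dual of a modular lattice, since the law is self-dual.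

The lattice $\mathfrak{Eq}(\infty)$ is not modular. With all other classes singletons, let $\xi=12|3|4$, $\zeta=12|34$ and $\eta=13|24$. Then $\xi\le\zeta$ and $\eta\wedge\zeta=\Delta$, so $\xi\vee(\eta\wedge\zeta)=\xi$; but $\xi\vee\eta$ has the class $\{1,2,3,4\}$, so $(\xi\vee\eta)\wedge\zeta=\zeta\ne\xi$. Consequently a variety with a modular lattice of subvarieties is not lattice universal. We show that $\mathfrak L(\mathbf B_{1,m})$ is modular by reducing to a theorem on semigroups. The reduction is the following embedding, in which the only delicate point is that a deduction between nonempty words may pass through the empty word.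

\begin{lemma}\label{lem:embed}
The map $\theta\mapsto\theta^+=\theta\cap(X^+\times X^+)$ is an injective lattice homomorphism from the lattice of fully invariant congruences of $X^*$ to the lattice of fully invariant congruences of $X^+$.
\end{lemma}

\begin{proof}
Every endomorphism of $X^+$ extends to a substitution, so $\theta^+$ is a fully invariant congruence of $X^+$. To recover $\theta$ from $\theta^+$ it suffices to know which $u\in X^+$ satisfy $u\,\theta\,1$. For $x\notin\mathrm{con}(u)$ we have $u\,\theta\,1$ if and only if $ux\,\theta^+\,x$: multiply by $x$ in one direction, and substitute $1$ for $x$ in the other. So the map is injective. It preserves intersections, and it preserves inclusions, which gives $\alpha^+\vee\beta^+\subseteq(\alpha\vee\beta)^+$.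

Conversely let $u,v\in X^+$ be joined by a chain in $X^*$ with links in $\alpha\cup\beta$. Deleting repetitions, we may assume that no two consecutive terms equal $1$. Suppose that an inner term equals $1$, say $u'\,\gamma\,1\,\delta\,u''$ with $\gamma,\delta\in\{\alpha,\beta\}$ and $u',u''\ne1$. Mapping all letters to one letter $x$ gives $x^r\,\gamma\,1$ and $x^{r'}\,\delta\,1$ with $r=|u'|\ge1$ and $r'=|u''|\ge1$. Taking powers, $x^{rr'}\,\gamma\,1$ and $x^{rr'}\,\delta\,1$. So the term $1$ may be replaced by $x^{rr'}$, since $u'\,\gamma\,x^{rr'}\,\delta\,u''$. After all such replacements the chain lies in $X^+$, and $(u,v)\in\alpha^+\vee\beta^+$.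
\end{proof}

A semigroup is \emph{completely regular} if each of its elements $x$ lies in a subgroup. The inverse $x^{-1}$ of $x$ in such a subgroup does not depend on the subgroup, and completely regular semigroups form a variety of algebras with the binary multiplication and the unary operation $x\mapsto x^{-1}$. We use the following theorem.

\begin{theorem}[Pastijn \cite{Pas}; Petrich and Reilly \cite{PR}]\label{thm:CR}
The lattice of varieties of completely regular semigroups is modular.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:C} for $n\le1$]
Multiplying $1\approx x^m$ by $x$ gives $\mathbf B_{0,m}\subseteq\mathbf B_{1,m}$, so it suffices to show that $\mathbf B_{1,m}$ is not lattice universal.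

Let $\mathbf S_m$ be the variety of semigroups satisfying $x\approx x^{m+1}$. In a member of $\mathbf S_m$ we have $x^{j+m}=x^j$ for all $j\ge1$, so $\{x,x^2,\dots,x^m\}$ is a group with identity $x^m$, in which the inverse of $x$ is $x^{2m-1}$. Thus the members of $\mathbf S_m$ are completely regular, and their unary operation is given by a semigroup term. Hence subsemigroups are closed under the unary operation and semigroup homomorphisms preserve it, so a class of members of $\mathbf S_m$ is a variety of semigroups if and only if it is a variety of completely regular semigroups. Therefore $\mathfrak L(\mathbf S_m)$ is an interval in the lattice of Theorem~\ref{thm:CR} and is modular. This is the only place where $n\le1$ is used.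

By Birkhoff's theorem, the lattice of fully invariant congruences of $X^+$ containing $(x,x^{m+1})$ is dual to $\mathfrak L(\mathbf S_m)$, hence modular. By Lemma~\ref{lem:embed}, the lattice of fully invariant congruences of $X^*$ containing $(x,x^{m+1})$ is isomorphic to a sublattice of it, hence modular, and it is dual to $\mathfrak L(\mathbf B_{1,m})$. So $\mathfrak L(\mathbf B_{1,m})$ is modular, and none of its intervals is anti-isomorphic to the nonmodular lattice $\mathfrak{Eq}(\infty)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GL}
Sergey V. Gusev and Edmond W. H. Lee,
\emph{Varieties of monoids with complex lattices of subvarieties},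
arXiv:2001.07601 (2020).

\bibitem{Pas}
F. Pastijn,
\emph{The lattice of completely regular semigroup varieties},
J. Austral. Math. Soc. Ser. A \textbf{49} (1990), 24--42.

\bibitem{PR}
M. Petrich and N. R. Reilly,
\emph{The modularity of the lattice of varieties of completely regular semigroups and related representations},
Glasgow Math. J. \textbf{32} (1990), 137--152.

\end{thebibliography}
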